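# Connected sums of 3-manifolds and the minimal value of $g_2$: additivity fails

## 1. Additivity as the first guess, and its easy cases

All $3$-manifolds are compact, connected and without boundary, unless we remove points or balls from them explicitly. By Moise every such $M$ is triangulated by a finite simplicial complex. If $(f_0,f_1,f_2,f_3)$ counts the faces of a triangulation, then $2f_2=4f_3$ (each triangle lies in two tetrahedra) and $f_0-f_1+f_2-f_3=0$, so $f_2=2f_3$ and $f_3=f_1-f_0$. Everything is determined by $f_0$ and $f_1$. The number we study is
$$g_2=f_1-4f_0+10 .$$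

By Walkup's theorem there is, for each $M$, a largest integer $\Gamma(M)$ such that $f_1\ge 4f_0-10+\Gamma(M)$ for all triangulations of $M$, with equality for at least one. In other words, $\Gamma(M)$ is the smallest value of $g_2$ over all triangulations of $M$.

Two computations by hand, both for $S^3$. The boundary of the $4$-simplex has $f_0=5$, $f_1=10$, hence $g_2=0$. The boundary of the $4$-dimensional cross-polytope has $f_0=8$, $f_1=24$, hence $g_2=2$. The known values are $\Gamma(S^3)=0$, $\Gamma(S^2\times S^1)=\Gamma(S^2\,\widetilde{\times}\,S^1)=10$ (the second is the non-orientable $S^2$-bundle over $S^1$) and $\Gamma(\mathbf{RP}^3)=17$; for all other $3$-manifolds $\Gamma\ge18$.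

How does $\Gamma$ behave under connected sum? Write $M_1\#\pm M_2$ for a connected sum, with either choice of orientation when the summands are orientable. Given triangulations $K_1,K_2$, remove one tetrahedron from each and identify the two boundaries. Then $f_0=f_0(K_1)+f_0(K_2)-4$ and $f_1=f_1(K_1)+f_1(K_2)-6$, so
$$g_2(K_1\#\pm K_2)=g_2(K_1)+g_2(K_2)+(-6+16-10)=g_2(K_1)+g_2(K_2).$$
Hence $\Gamma(M_1\#\pm M_2)\le\Gamma(M_1)+\Gamma(M_2)$, and the answer one would first guess is equality. This is the following conjecture (the source of the problem is Frank H. Lutz, Thom Sulanke, Ed Swartz, "f-Vectors of 3-Manifolds", arXiv:0805.1144 (2008)).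

**Conjecture.** Let $M,M_1,M_2$ be $3$-manifolds and $k\in\mathbb N$. Then
$$\Gamma(M_1\#\pm M_2)=\Gamma(M_1)+\Gamma(M_2),$$
$$\Gamma(M\#(S^2\times S^1)^{\#k})=\Gamma(M)+10k,\qquad \Gamma(M\#(S^2\,\widetilde{\times}\,S^1)^{\#k})=\Gamma(M)+10k.$$

The easy cases agree. For $M_2=S^3$ the first equality reads $\Gamma(M_1)=\Gamma(M_1)+0$. If all summands are $S^2\times S^1$, or all are $S^2\,\widetilde{\times}\,S^1$, it is known that $\Gamma((S^2\times S^1)^{\#k})=\Gamma((S^2\,\widetilde{\times}\,S^1)^{\#k})=10k$.

Let us try to prove the first equality. Take a triangulation $K$ of $M_1\#M_2$ with the smallest $g_2$ and suppose we are lucky: some subcomplex $\Sigma\subset K$ is a $2$-sphere along which $K$ falls into two pieces that become $M_1$ and $M_2$ after capping. Say $\Sigma$ has $p$ vertices, hence $3p-6$ edges. Cap each piece with a cone over $\Sigma$. The two resulting complexes have together $f_0(K)+p+2$ vertices and $f_1(K)+(3p-6)+2p$ edges, so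
$$\Gamma(M_1)+\Gamma(M_2)\le f_1(K)+5p-6-4\bigl(f_0(K)+p+2\bigr)+20=g_2(K)+(p-4).\tag{1}$$
If $p=4$ we are done. If $p>4$ we lose $p-4$, and here the argument stops: nothing forces the sphere to be the boundary of a tetrahedron. Already an octahedral sphere ($p=6$) leaves room for a defect of $2$. We turn this loss into a counterexample, using very many octahedra at once.

## 2. Octahedral blocks: twenty against $17+3.6$

Suppose a closed manifold $M$ is cut into $R$ octahedra, four around almost every edge, with a number of vertices that is negligible compared with $R$. There are about $12R/4=3R$ edges, so each octahedron contributes $3$ to $g_2$ before anything is put inside. Now fill each octahedron. Filling it with a diagonal and four tetrahedra adds one edge, in total $4$ per octahedron. But we may also fill it with a triangulated copy of $\mathbf{RP}^3$ minus a ball. In Section 5 we find such a filling with $4$ new vertices and $33$ new edges, which adds $33-16=17$, in total $20$ per octahedron. So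
$$\Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\lesssim 20R,\qquad\text{while additivity predicts } \Gamma(M)+17R .$$
Additivity is refuted if $\Gamma(M)$ is noticeably larger than $3R$. So we need a good lower bound for $\Gamma(M)$, and hyperbolic volume will supply it. Let $v_3=1.01494\ldots$ and $v_8=3.66386\ldots$ be the volumes of the regular ideal tetrahedron and octahedron in $\mathbf H^3$. Since $3.6\cdot1.01495<3.6638$, we have $v_8/v_3>3.6$ (in fact $3.6099\ldots$).

**Theorem A.** If $M$ is a closed hyperbolic $3$-manifold, then $\Gamma(M)\ge10+\operatorname{vol}(M)/v_3$.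

**Theorem B.** For every odd $n\ge101$ there are a closed orientable hyperbolic $3$-manifold $M$ and an integer $R\ge n^2/6$ with
$$\operatorname{vol}(M)\ge\Bigl(1-\bigl(\tfrac{2\pi}{n-1}\bigr)^2\Bigr)^{3/2}R\,v_8,\qquad \Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\le10+20R+\tfrac{36}{n}R .$$

**Corollary.** The Conjecture is false: its first equality fails for $M_2=\mathbf{RP}^3$ and a suitable $M_1$.

**Proof of the Corollary from Theorems A and B.** Take $n=101$. As $36/101<0.36$, Theorem B gives $\Gamma(M\#(\mathbf{RP}^3)^{\#R})\le10+20.36R$. By Theorem A, $v_8/v_3>3.6$ and $(1-x)^{3/2}\ge1-\frac32x$,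
$$\Gamma(M)+17R\ge10+17R+3.6\bigl(1-1.5(0.02\pi)^2\bigr)R>10+20.57R .$$
The Conjecture, applied $R$ times with $\Gamma(\mathbf{RP}^3)=17$, would give $\Gamma(M\#(\mathbf{RP}^3)^{\#R})=\Gamma(M)+17R$, a contradiction. So for some $0\le j<R$ the manifold $M_1=M\#(\mathbf{RP}^3)^{\#j}$ satisfies $\Gamma(M_1\#\mathbf{RP}^3)<\Gamma(M_1)+\Gamma(\mathbf{RP}^3)$. The sign in $\#\pm$ does not matter, because $\mathbf{RP}^3$ has an orientation-reversing homeomorphism (induced by a coordinate reflection of $S^3$). $\square$

Section 10 contains two strengthenings. Whether the second and third equalities, taken in isolation, can fail is not decided here.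

We use the following facts.

* Mal'cev: a finitely generated linear group is residually finite, that is, every nontrivial element lies outside some normal subgroup of finite index. (Example: $m\ne0$ in $\mathbf Z$ lies outside $(|m|+1)\mathbf Z$.)
* Geodesic simplices in $\mathbf H^3$ have volume at most $v_3$ (Milnor).
* Poincaré's theorem for Coxeter polyhedra: if the dihedral angles are $\pi/m$ with integers $m\geq 2$, the reflections in the faces generate a discrete group whose translates of the polyhedron tessellate $\mathbf H^3$.
* Perelman's geometrization theorem.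
* Regular neighborhood theory in PL $3$-manifolds, and standard facts on surfaces in $3$-manifolds.
* [FKP] (Futer–Kalfagianni–Purcell, *Dehn filling, volume, and the Jones polynomial*, J. Differential Geom. 78 (2008), Thm 1.1): let $N$ be a complete finite-volume hyperbolic $3$-manifold, $C_1,\dots,C_k$ disjoint horoball neighborhoods of cusps, and $s_i\subset\partial C_i$ slopes of lengths $>2\pi$ with minimum $\ell_{\min}$. Then $N(s_1,\dots,s_k)$ is hyperbolic (given geometrization), with volume $\ge(1-(2\pi/\ell_{\min})^2)^{3/2}\operatorname{vol}(N)$.

A *slope* on a torus is the isotopy class of an essential simple closed curve. $N(s_1,\dots,s_k)$ is the *Dehn filling*: cut off the ends of $N$ along tori and glue in solid tori whose meridians are the $s_i$. For instance, filling the end of $S^1\times\mathbf R^2$ along the slope $S^1\times pt$ gives $S^3$, and along the slope of $\{pt\}\times\{|x|=1\}$ it gives $S^1\times S^2$.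

## 3. Mod 2 cycles and contraction of edges

Here is the obvious attempt at Theorem A. Straighten the tetrahedra of a triangulation $K$ of $M$ to geodesic ones. They still cover $M$, so
$$\operatorname{vol}(M)\le v_3f_3(K)=v_3\bigl(g_2(K)+3f_0(K)-10\bigr),$$
because $f_3=f_1-f_0=g_2+3f_0-10$. The term $3f_0$ spoils it: $f_0$ is not bounded in terms of $g_2$. A $d$-sheeted cover does not help directly, since the $f_i$ and the volume are all multiplied by $d$.

We would like to remove vertices by contracting edges until few are left, without increasing $f_3-3f_0+10$. There are two obstacles. First, contracting an edge of a triangulated manifold need not give a manifold. But the volume estimate needs only a mod $2$ cycle that maps to $M$ with degree $1$, so we leave manifolds and work with cycles; this section shows that $f_3-3f_0+10$ behaves well there. Second, contraction could destroy the map to $M$; for this, in Section 4, we pass to a finite cover in which all short loops are trivial.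

**Definition.** A *3-cycle* is a finite set $z$ of $4$-element sets such that each $3$-set lies in an even number of members of $z$. Sums (symmetric differences) and boundaries are mod $2$. $V(z)$ is the union of the members; an *edge* of $z$ is a pair contained in a member. $z$ is *minimal* if $z\ne\emptyset$ and no proper nonempty subset of $z$ is a 3-cycle. We put
$$\operatorname{val}(z)=|z|-3|V(z)|+10 .$$

Every 3-cycle is a disjoint union of minimal ones: split off a minimal nonempty subcycle; the rest is again a cycle. The tetrahedra of a triangulated $3$-manifold form a 3-cycle with $\operatorname{val}=f_3-3f_0+10=g_2$.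

For an edge $uw$ of $z$ let $\rho$ be the map replacing $w$ by $u$ and fixing all other vertices, and let $\rho_*z$ be the mod $2$ image, in which members containing both $u$ and $w$ are sent to $0$. As $\rho_*$ is the chain map of a simplicial map, $\rho_*z$ is a 3-cycle.

Two examples. Let $z$ be the boundary of a $4$-simplex; then $\operatorname{val}(z)=5-15+10=0$. Three members contain $u$ and $w$; the other two are $u\sigma$ and $w\sigma$ with the same image, so they cancel and $\rho_*z=\emptyset$. Next let $z$ be the boundary of the $4$-dimensional cross-polytope, with $\operatorname{val}(z)=16-24+10=2$. Four members contain the edge $uw$. No $\sigma$ avoiding $u,w$ has both $u\sigma,w\sigma\in z$: as $u\sigma\in z$ does not contain $w$, it contains the antipode $w'$ of $w$, so $w'\in\sigma$ and $w\sigma\notin z$. So $\rho_*z$ has $12$ members and $7$ vertices, and its $\operatorname{val}$ is $12-21+10=1$. It did not go up. This is a general fact.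

**Lemma 1.** Let $z$ be minimal, $uw$ an edge of $z$, and $\rho_*z=z_1\sqcup\dots\sqcup z_q$ ($q\ge0$) a decomposition into minimal cycles. Then $\sum_i\operatorname{val}(z_i)\le\operatorname{val}(z)$. Moreover $V(z_i)\subset V(z)\setminus\{w\}$, and edges of $z_i$ are $\rho$-images of edges of $z$. Also $\operatorname{val}(z)\ge0$ for every minimal $z$.

**Proof.** The second statement is clear. The last follows from the first by induction on $|V(z)|$: choose any edge of $z$; the $z_i$ have fewer vertices, so $\operatorname{val}(z)\ge\sum\operatorname{val}(z_i)\ge0$, where an empty sum is $0$. We prove the first statement in four steps.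

**Step 1: cut $z$ into cycles, one for each piece.** We split $z$ as a sum of cycles all passing through the edge $uw$, in order to compare the counts of $z$ and of the $z_i$.

Let $\{uwe:e\in\lambda\}$ be the members of $z$ containing $u$ and $w$. Here $\lambda$ is a nonempty set of pairs, i.e. a graph. The triangle $uwx$ lies in an even number of members, so every vertex $x$ has even degree in $\lambda$; call such a graph *even*. Let $S$ be the set of $3$-sets $\sigma$ containing neither $u$ nor $w$ with $u\sigma,w\sigma\in z$. Let $z'$ be what remains of $z$ after removing all $uwe$ ($e\in\lambda$) and all $u\sigma,w\sigma$ ($\sigma\in S$). Two distinct $4$-sets, neither containing both $u$ and $w$, have the same image under $\rho$ only if they are $u\sigma$ and $w\sigma$ for some $\sigma$. So $\rho$ maps $z'$ bijectively onto $\rho_*z$. Let $y_i\subset z'$ correspond to $z_i$.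

No member of $y_i$ contains both $u$ and $w$, so no triangle in $\partial y_i$ does, and $\rho_*\partial y_i=\partial z_i=0$. Thus the triangles in $\partial y_i$ cancel in pairs under $\rho$, i.e. $\partial y_i=\{ue,we:e\in\lambda_i\}$ for a set $\lambda_i$ of pairs. The coefficient of $ux$ in $\partial\partial y_i=0$ is the degree of $x$ in $\lambda_i$ mod $2$, so $\lambda_i$ is even. Now
$$z_i^+:=y_i\cup\{uwe:e\in\lambda_i\}$$
is a cycle: the boundary of $\{uwe:e\in\lambda_i\}$ consists of the $ue,we$ with $e\in\lambda_i$, while $uwx$ occurs $\deg_{\lambda_i}(x)$ times, an even number.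

For $\sigma\in S$ put $y_\sigma=\{u\sigma,w\sigma\}$, let $\lambda_\sigma$ be the set of the three pairs in $\sigma$, and let $z_\sigma^+=y_\sigma\cup\{uwe:e\in\lambda_\sigma\}$, the boundary of the $4$-simplex $uw\sigma$. Let $I=\{1,\dots,q\}\sqcup S$ and $m=|I|$. The sets $y_i$, $i\in I$, partition the members of $z$ not containing both $u$ and $w$. Hence the cycle $z+\sum_Iz_i^+$ consists only of sets $uwe$. Among such sets the face $ue$ lies only in $uwe$, so this cycle is $0$. Therefore
$$\lambda=\sum_{i\in I}\lambda_i\pmod2,\tag{2}$$
and in particular $m\ge1$. Each $\lambda_i$ is nonempty: this is clear for $i\in S$, and if $\lambda_i=\emptyset$ for some $i\le q$, then $y_i$ would be a nonempty cycle, properly contained in $z$ because $z$ contains some $uwe$.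

**Step 2: order the pieces so that each $\lambda_j$ shares an edge with an earlier one.** This is where the minimality of $z$ enters.

Let $\emptyset\ne J\subsetneq I$. We claim that there are $i\in J$, $j\notin J$ with $\lambda_i\cap\lambda_j\ne\emptyset$. Otherwise $\sum_J\lambda_i$ and $\sum_{I\setminus J}\lambda_i$ are disjoint sets with sum $\lambda$, so $\sum_J\lambda_i\subset\lambda$. Then $\sum_Jz_i^+=\bigcup_Jy_i\cup\{uwe:e\in\sum_J\lambda_i\}$ is a cycle contained in $z$. It is nonempty and misses the $y_j$ with $j\notin J$, which contradicts minimality.

So we can order $I=\{1,\dots,m\}$ such that each $\lambda_j$, $j\ge2$, shares an edge with an earlier $\lambda_i$. Put $s_j=|V(\lambda_j)\cap\bigcup_{i<j}V(\lambda_i)|$; then $s_j\ge2$.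

**Step 3: a lower bound for $|\lambda|$.** We bound from below the number of members of $z$ lost at the edge $uw$.

Let $\Lambda_j=\sum_{i\le j}\lambda_i$, an even graph. Let $V(\Lambda_j)$ be its set of vertices of positive degree, $n_j$ its size and $k_j$ the number of components of $\Lambda_j$ on it. We claim
$$n_j-k_j\ge2+\sum_{i=2}^j(7-3s_i).\tag{3}$$
For $j=1$: a component of a nonempty even graph has at least $3$ vertices, so $n_1-k_1\ge2k_1\ge2$.

For the induction step let $A=\Lambda_{j-1}$ and $B=\lambda_j$, with $k_B\ge1$ components. Put $s=s_j$, $X=V(A)\cap V(B)$ and $a=|X|\le s$. Let $N$ be the increment of $n-k$ when passing from $A$ to $A+B$. We need $N\ge7-3s$. Note $7-3s\le1$, as $s\ge2$.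

* $a=0$: $N=|V(B)|-k_B\ge2k_B\ge2$.
* $a=1$: there is no common edge, $n$ grows by $|V(B)|-1$ and $k$ by $k_B-1$. So $N=|V(B)|-k_B\ge2$.
* $a=2$, $X=\{p,p'\}$: a cancelled edge has both ends in $X$, so at most $pp'$ cancels. If it does, $p$ and $p'$ keep other edges, since their degrees in $A$ and in $B$ are at least $2$. Even graphs have no bridges, so $A\setminus pp'$ and $B\setminus pp'$ have the same vertices and components as $A$ and $B$. In either case $n$ grows by $|V(B)|-2$, and $k$ grows by at most $k_B-1$, since at $p$ a component of $A$ is joined to one of $B$. So $N\ge|V(B)|-k_B-1\ge2k_B-1\ge1$.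
* $a\ge3$, so $s\ge3$: let $\ell$ vertices of $X$ have degree $0$ in $A+B$. Vertices outside $X$ keep all their edges. So $n$ grows by $|V(B)|-a-\ell$. At most $a-\ell$ components of $A+B$ meet $X$. A component of $A+B$ not meeting $X$ contains with each vertex all of its edges, which are uncancelled and all in $A$ or all in $B$; so it is a full component of $A$ or of $B$ not meeting $X$. There are at most $k_{j-1}-1$ of the former (some component of $A$ meets $X$) and, say, $k'$ of the latter. Hence $N\ge|V(B)|-a-\ell-(a-\ell)+1-k'$. Since $|V(B)|\ge a+3k'$, we get $N\ge1-a+2k'\ge1-s\ge7-3s$, the last because $s\ge3$.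

This proves (3). As $\Lambda_m=\lambda$ is a nonempty even graph, $|\lambda|\ge n_m$ (all degrees are at least $2$) and $k_m\ge1$. So
$$|\lambda|\ge3+\sum_{j=2}^m(7-3s_j).\tag{4}$$

**Step 4: counting.** Now we compare $|z|$ and $|V(z)|$ with those of the pieces.

Let $V_i^+=V(z_i^+)\supset\{u,w\}\cup V(\lambda_i)$. By (2) every $e\in\lambda$ lies in some $\lambda_i$, so $V(z)\subset\bigcup V_i^+$. Adding the sets $V_j^+$ one by one, at least $\{u,w\}$ and the $s_j$ vertices of Step 2 are repeated each time, so
$$|V(z)|\le\sum_I|V_i^+|-\sum_{j=2}^m(2+s_j).$$
For $i\le q$ and $e\in\lambda_i\neq\emptyset$ we have $ue,we\in\partial y_i$. So $V_i^+=V(y_i)\ni u,w$, and $|V(z_i)|=|V_i^+|-1$. For $\sigma\in S$ we have $|V_\sigma^+|=5$. Finally $|z|=|\lambda|+\sum_{i\le q}|z_i|+2|S|$. With (4),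
$$\operatorname{val}(z)\ge3+\sum_{j\ge2}(7-3s_j)+\sum_{i\le q}|z_i|+2|S|-3\sum_I|V_i^+|+3\sum_{j\ge2}(2+s_j)+10 .$$
Each $j\ge2$ contributes $7-3s_j+6+3s_j=13$, and $3+10=13$, which makes $13m$. Each $\sigma\in S$ contributes $2-15=-13$. So
$$\operatorname{val}(z)\ge13m-13|S|+\sum_{i\le q}\bigl(|z_i|-3|V(z_i)|-3\bigr)=13q+\sum_{i\le q}\bigl(\operatorname{val}(z_i)-13\bigr)=\sum_{i\le q}\operatorname{val}(z_i).\ \square$$

## 4. Halving the number of vertices in finite covers: Theorem A

Let $K$ triangulate the closed hyperbolic manifold $M$ with $g_2(K)=\Gamma(M)$. Fix $k\ge1$ and put $E=10\cdot5^{k-1}$.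

**Step 1: a cover without short essential loops.** We need room to contract edges over distances up to $E$.

The group $\pi_1(M)$ is finitely generated and linear (it is a group of isometries of $\mathbf H^3$, hence of Lorentz matrices), so it is residually finite. There are finitely many closed edge paths of length $\le4E$ in $K$. Intersecting finitely many normal subgroups of finite index, we obtain one that avoids all nontrivial conjugacy classes represented by these paths. Let $\tilde M\to M$ be the corresponding cover, of degree $d$, and $\tilde K$ the lifted triangulation. It is a simplicial complex: the vertices of a lifted simplex have distinct images, and two lifted simplices with the same vertices lie over the same simplex and share a vertex, so they are equal by unique lifting. A closed edge path of length $\le4E$ in $\tilde K$ projects to a path whose class lies in the subgroup, so this class is trivial; hence the path is null-homotopic.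

Let $\operatorname{dist}$ be edge-path distance on $V(\tilde K)$ and let $\mathcal R_e$ be the simplicial complex of all nonempty subsets of $V(\tilde K)$ of diameter $\le e$.

**Step 2: a straightening map $F:|\mathcal R_E|\to\tilde M$.** This defines the degree of cycles that are no longer triangulations.

Let $\sigma=\{x_0,\dots,x_p\}\in\mathcal R_E$ and let $\hat x_0\in\mathbf H^3$ be a lift of $x_0$. Lift edge paths of length $\le E$ from $x_0$ to $x_i$, starting at $\hat x_0$; call the end points $\hat x_i$. They do not depend on the paths, because loops of length $\le2E$ are trivial. The same set arises when we start from $\hat x_i$, because loops of length $\le3E$ are trivial. So $(\hat x_0,\dots,\hat x_p)$ is well defined up to deck transformations, and faces get the corresponding subsets. Map $\sigma$ to the geodesic simplex with vertices $\hat x_i$ by normalized convex combinations in the hyperboloid model, and project to $\tilde M$. These maps do not depend on the lift and agree on faces, so they form a continuous map $F$.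

On $|\tilde K|$, $F$ is homotopic to the identification $|\tilde K|=\tilde M$: lift both maps to the universal cover, where they are equivariant and agree on vertices, and move along geodesics from one to the other; this homotopy is equivariant.

For a 3-cycle $z$ with all members in $\mathcal R_E$ let $\deg z\in\mathbf Z/2$ be given by $F_*[z]=\deg z\cdot[\tilde M]$. If $\deg z=1$, then $F$ maps $|z|$ onto $\tilde M$, since $H_3(\tilde M\setminus pt;\mathbf Z/2)=0$. As geodesic simplices have volume $\le v_3$,
$$d\operatorname{vol}(M)\le v_3|z|\qquad\text{whenever }\deg z=1.\tag{5}$$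

**Step 3: the starting cycle.** Let $z^{(0)}$ be the set of all tetrahedra of $\tilde K$. It lies in $\mathcal R_1$ and has degree $1$ by Step 2. It is minimal: a nonempty subcycle contains with a tetrahedron all its neighbors, because each triangle lies in exactly two tetrahedra, and any two tetrahedra of $\tilde K$ are connected by a chain of neighbors. Finally
$$\operatorname{val}(z^{(0)})=d\bigl(f_1(K)-4f_0(K)\bigr)+10=d(\Gamma(M)-10)+10 .$$

**Step 4: a stage that halves the number of vertices.**

**Lemma 2.** Let $10e\le E$ and let $z$ be a minimal cycle in $\mathcal R_e$ with $\deg z=1$. Then there is a minimal cycle $z^*$ in $\mathcal R_{5e}$ with $\deg z^*=1$, $\operatorname{val}(z^*)\le\operatorname{val}(z)$ and $|V(z^*)|\le\frac12|V(z)|$.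

**Proof.** We build minimal cycles $z=\zeta_0,\zeta_1,\dots$ of degree $1$. To pass from $\zeta_i$ to $\zeta_{i+1}$, choose an edge $uw$ of $\zeta_i$, contract $w$ into $u$ (we say that $w$ is *absorbed* into $u$), and let $\zeta_{i+1}$ be a minimal piece of $\rho_*\zeta_i$ of degree $1$; that such a piece exists is checked below. Call a vertex *used* if some vertex was absorbed into it earlier in this stage, and *fresh* otherwise. The edges are chosen as follows.

* Phase A: while $\zeta_i$ has an edge with both ends fresh, contract such an edge.
* Phase B: afterwards, while $\zeta_i$ has a fresh vertex $w$, contract it into a neighbor $u$ of $w$ in $\zeta_i$.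

In Phase B no fresh–fresh edge appears. Indeed an edge of $\zeta_{i+1}$ is the image of an edge of $\zeta_i$; if it does not contain the now used vertex $u$, it is itself an edge of $\zeta_i$. So in Phase B the vertex $u$ is always already used. Each contraction removes $w$, so the process stops, with all vertices used.

*Distances.* Absorbed vertices are fresh, so used vertices are never absorbed, and each vertex of $z$ moves at most once. By Lemma 1, edges of $\zeta_i$ are images of edges of $\zeta_0$. In Phase A the contracted edge $uw$ has fresh ends, which are images only of themselves. So $uw$ is an edge of $\zeta_0$ and $\operatorname{dist}(u,w)\le e$. In Phase B, trace $uw$ back to the beginning of Phase B. As $w$ is fresh, it comes from an edge $x'w$. If $x'\ne u$, then $x'$ was absorbed during Phase B, so it was fresh at the beginning of Phase B and $x'w$ was a fresh–fresh edge there, which is impossible. So $x'=u$, and $uw$ was an edge at the beginning of Phase B. Trace it further back to $\zeta_0$: it comes from an edge $xw$ with $x=u$ or $x$ absorbed into $u$ in Phase A. So $\operatorname{dist}(u,w)\le\operatorname{dist}(u,x)+\operatorname{dist}(x,w)\le2e$.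 Thus all displacements are $\le2e$, and all edges of all $\zeta_i$ have length $\le e+2e+2e=5e$.

*Degree and val.* For $\tau\in\zeta_i$ the set $\tau\cup\rho(\tau)$ has diameter $\le5e+2e\le E$. So the identity and $\rho$, as simplicial maps from the complex of faces of $\zeta_i$ to $\mathcal R_E$, are contiguous (for each simplex the union of its two images is a simplex), hence homotopic by straight lines. Therefore $\deg\rho_*\zeta_i=\deg\zeta_i=1$, and some minimal piece has degree $1$. By Lemma 1, since all the vals of the pieces are $\ge0$, $\operatorname{val}(\zeta_{i+1})\le\operatorname{val}(\zeta_i)$.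

*Count.* Let $z^*$ be the last cycle. Each contraction removes at least one vertex, so there are at most $|V(z)|-|V(z^*)|$ contractions. Each vertex of $z^*$ is used, i.e. it absorbed a vertex, in distinct contractions for distinct vertices. So $|V(z^*)|\le\#\text{contractions}\le|V(z)|-|V(z^*)|$. $\square$

**Step 5: conclusion.** Perform $k$ stages, with $e=1,5,\dots,5^{k-1}$; this is allowed because $10\cdot5^{k-1}=E$. We obtain $z^{(k)}$ of degree $1$ with $|V(z^{(k)})|\le2^{-k}d\,f_0(K)$ and $\operatorname{val}(z^{(k)})\le d(\Gamma(M)-10)+10$. By (5),
$$d\,\frac{\operatorname{vol}(M)}{v_3}\le|z^{(k)}|=\operatorname{val}(z^{(k)})+3|V(z^{(k)})|-10\le d(\Gamma(M)-10)+3\cdot2^{-k}d\,f_0(K).$$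
The degree $d$ depends on $k$, but we divide by it; then let $k\to\infty$ with $f_0(K)$ fixed. This proves Theorem A. $\square$

## 5. An 11-vertex $\mathbf{RP}^3$ with an octahedral vertex link

We now construct the filling block. The vertices are $O,D,A_i,x_i,y_i$ ($i=1,2,3$). The facets of $K_1$, for all $\{i,j,k\}=\{1,2,3\}$, are

* $A_iy_ix_jx_k$ (3); $A_iy_ix_ky_k$ ($i\ne k$; 6); $A_iy_iy_kx_i$ ($i\ne k$; 6); $Dx_1x_2x_3$ (1); $Dx_jx_ky_i$ (3); $A_iA_jx_ky_k$ (3); $A_iDx_iy_k$ ($i\ne k$; 6); $DA_iA_jy_k$ (3); $DA_1A_2A_3$ (1);
* $Ox_1x_2x_3$ (1); $OA_ix_jx_k$ (3); $OA_iA_jx_k$ (3); $OA_1A_2A_3$ (1).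

There are $32+8=40$ facets.

**Lemma 3.** $K_1$ triangulates $\mathbf{RP}^3$, with $f_0=11$, $f_1=51$, $g_2=17$, and $\operatorname{lk}O$ is the boundary of the octahedron with opposite pairs $\{A_i,x_i\}$.

**Proof.** **Step 1: the vertex links are 2-spheres.** This makes $K_1$ a closed $3$-manifold. The list is invariant under $S_3$ permuting the indices, so it suffices to look at $O,D,A_1,x_1,y_1$. Reading off the list, we find the following triangles in the links.

* $\operatorname{lk}O$: the boundary of the octahedron with opposite pairs $\{A_i,x_i\}$.
* $\operatorname{lk}D$ (9 vertices, 14 triangles): $x_1x_2x_3$; $x_jx_ky_i$ (3); $A_ix_iy_k$ (6); $A_iA_jy_k$ (3); $A_1A_2A_3$.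
* $\operatorname{lk}A_1$ (10, 16): $y_1x_2x_3$; $y_1x_2y_2$, $y_1x_3y_3$; $y_1y_2x_1$, $y_1y_3x_1$; $A_2x_3y_3$, $A_3x_2y_2$; $Dx_1y_2$, $Dx_1y_3$; $DA_2y_3$, $DA_3y_2$; $DA_2A_3$; $Ox_2x_3$; $OA_2x_3$, $OA_3x_2$; $OA_2A_3$.
* $\operatorname{lk}x_1$ (10, 16): $A_2y_2x_3$, $A_3y_3x_2$; $A_2y_2y_1$, $A_3y_3y_1$; $A_1y_1y_2$, $A_1y_1y_3$; $Dx_2x_3$; $Dx_2y_3$, $Dx_3y_2$; $A_2A_3y_1$; $A_1Dy_2$, $A_1Dy_3$; $Ox_2x_3$; $OA_2x_3$, $OA_3x_2$; $OA_2A_3$.
* $\operatorname{lk}y_1$ (9, 14): $A_1x_2x_3$; $A_1x_2y_2$, $A_1x_3y_3$; $A_2y_2x_1$, $A_3y_3x_1$; $A_1y_2x_1$, $A_1y_3x_1$; $A_2y_2x_2$, $A_3y_3x_3$; $Dx_2x_3$; $A_2A_3x_1$; $A_2Dx_2$, $A_3Dx_3$; $DA_2A_3$.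

Inside these $2$-complexes each vertex link is a single cycle. We list them up to $S_3$ for $\operatorname{lk}D$, and up to the transposition $2\leftrightarrow3$ (which preserves the other three links) otherwise.

* In $\operatorname{lk}D$: $x_1:(x_2x_3y_2A_1y_3)$; $y_1:(x_2x_3A_3A_2)$; $A_1:(x_1y_2A_3A_2y_3)$.
* In $\operatorname{lk}A_1$: $y_1:(x_2x_3y_3x_1y_2)$; $x_2:(y_1x_3OA_3y_2)$; $y_2:(y_1x_2A_3Dx_1)$; $x_1:(y_1y_2Dy_3)$; $A_2:(x_3y_3DA_3O)$; $D:(x_1y_2A_3A_2y_3)$; $O:(x_2x_3A_2A_3)$.
* In $\operatorname{lk}x_1$: $A_1:(y_1y_2Dy_3)$; $A_2:(y_2x_3OA_3y_1)$; $y_1:(A_2y_2A_1y_3A_3)$; $y_2:(x_3A_2y_1A_1D)$; $x_2:(A_3y_3Dx_3O)$; $D:(x_2x_3y_2A_1y_3)$; $O:(x_2x_3A_2A_3)$.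
* In $\operatorname{lk}y_1$: $A_1:(x_2x_3y_3x_1y_2)$; $x_2:(x_3A_1y_2A_2D)$; $y_2:(x_2A_1x_1A_2)$; $x_1:(A_1y_2A_2A_3y_3)$; $A_2:(x_1y_2x_2DA_3)$; $D:(x_2x_3A_3A_2)$.

So all links are closed surfaces, and they are connected by the adjacencies just listed. A closed surface with $t$ triangles and $p$ vertices has $3t/2$ edges, so $\chi=p-t/2$. This is $6-4$, $9-7$ or $10-8$, always $2$. All links are $2$-spheres, and $K_1$ is a closed connected $3$-manifold with $f_0=11$, $f_3=40$, $f_1=f_0+f_3=51$ and $g_2=51-44+10=17$.

**Step 2: split $K_1$ into a ball and a neighborhood of a projective plane.** This identifies the manifold. The full subcomplex $L_1$ on $\{O,A_1,A_2,A_3,D\}$ is $OA_1A_2A_3\cup DA_1A_2A_3$, two tetrahedra with a common face, so it is collapsible. The full subcomplex $L_2$ on $\{x_i,y_i\}$ contains no tetrahedron, since every facet contains $O$, $D$ or some $A_i$. Its triangles are $x_1x_2x_3$, $x_jx_ky_i$ (3) and $y_iy_kx_k$ ($i\ne k$; 6), ten in all, and all $15$ pairs are edges. The link of $x_1$ in $L_2$ is $(x_2x_3y_2y_1y_3)$, that of $y_1$ is $(x_2x_3y_3x_1y_2)$, and the others follow by symmetry. So $L_2$ is a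 closed connected surface with $\chi=6-15+10=1$, i.e. $\mathbf{RP}^2$.

Let $s:|K_1|\to[0,1]$ be the sum of the barycentric coordinates at the $x_i$ and $y_i$. As $L_1,L_2$ are complementary full subcomplexes, $\{s\le\frac12\}$ and $\{s\ge\frac12\}$ are regular neighborhoods of $L_1$ and $L_2$, with common boundary $\{s=\frac12\}$. The first is a $3$-ball, since $L_1$ is collapsible. The surface $L_2$ is locally flat: in each vertex link, a $2$-sphere, it is a polygon, which bounds discs on both sides. So $\{s\ge\frac12\}$ is an interval bundle over $\mathbf{RP}^2$. Its boundary is a single $2$-sphere, so it is not the trivial bundle, whose boundary is two copies of $\mathbf{RP}^2$. Interval bundles over $\mathbf{RP}^2$ are classified by $H^1(\mathbf{RP}^2;\mathbf Z/2)=\mathbf Z/2$, so it is the unique nontrivial one. The regular neighborhood of $\mathbf{RP}^2\subset\mathbf{RP}^3$ is this same bundle, and it is $\mathbf{RP}^3$ minus a ball. Gluing the ball back, $|K_1|=\mathbf{RP}^3$. $\square$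

Let $C$ be $K_1$ minus the open star of $O$, so $|C|$ is $\mathbf{RP}^3$ minus a ball. It has $10$ vertices and $51-6=45$ edges. Its boundary is the octahedron $\operatorname{lk}O$, with $6$ vertices and $12$ edges. So $C$ has $4$ interior vertices ($D,y_1,y_2,y_3$) and $33$ non-boundary edges. Note that the opposite pairs $A_ix_i$ are edges of $C$ (they lie in $A_iDx_iy_k$); they will need care. On the other hand, a set of vertices of the octahedron containing no opposite pair spans a face of it. Hence:
$$\begin{gathered}\text{a simplex of } C \text{ with all vertices in }\partial C\text{ and containing no opposite pair}\\ \text{of the octahedron is a face of }\partial C.\end{gathered}\tag{6}$$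

## 6. A cusped manifold made of regular ideal octahedra

Let $n\ge101$ be odd. We construct a complex $X_0$ of coned octahedra whose non-manifold points are cusps with large torus links. Insertion of $\mathbf{RP}^3$'s later requires that opposite vertices of octahedra are never joined by an edge and that no two octahedra share an opposite pair. Arithmetic congruences give exactly this.

**Step 1: the tessellation.** Let $c_0=\frac{1+i}2=\frac1{1-i}$ and let $Q_0\subset\mathbf H^3$ be the ideal octahedron with opposite pairs $(\infty,c_0)$, $(0,1+i)$, $(1,i)$. The map $z\mapsto iz+1$ fixes $\infty$ and $c_0$ and permutes $0\to1\to1+i\to i\to0$. The map $z\mapsto\frac1{1-z}$ permutes $\infty\to0\to1\to\infty$ and $i\to c_0\to1+i\to i$. Both preserve $Q_0$ and its opposite pairs. The group they generate is transitive on the six vertices, and the stabilizer of $\infty$ in it is transitive on the four neighbors of $\infty$ and on the four vertical faces. So the group is transitive on vertices, ordered edges, faces and ordered opposite pairs. At $\infty$ we see the unit square $0,1,1+i,i$, so the vertical dihedral angles are $\pi/2$, hence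 all are, and $Q_0$ is regular. By Poincaré's theorem the reflections in its faces generate a tessellation $\mathcal T$ by copies of $Q_0$, four around each edge. $\mathcal T$ is determined by any one of its tiles (reflect it repeatedly), so an isometry taking one tile to a tile preserves $\mathcal T$. Reflecting $Q_0$ in a vertical face gives $Q_0\pm1$ or $Q_0\pm i$; for example $z\mapsto2-\bar z$ sends $c_0$ to $c_0+1$. So the tiles with vertex $\infty$ are the $Q_0+b$, $b\in\mathbf Z[i]$.

**Step 2: the group $PGL_2(\mathbf Z[i])$ preserves $\mathcal T$ and is transitive.** As $\mathbf Z[i]$ is Euclidean, $GL_2(\mathbf Z[i])$ is generated by elementary and diagonal matrices, so $PGL_2(\mathbf Z[i])$ is generated by $z+1$, $iz$, $1/z$. These take $Q_0$ to $Q_0+1$, $Q_0-1$, $Q_0-i$. (For $1/z$: the pairs $(\infty,c_0),(0,1+i),(1,i)$ go to $(0,1-i),(\infty,\frac{1-i}2),(1,-i)$.) So the group preserves $\mathcal T$. It contains the two maps of Step 1, so the stabilizer of $Q_0$ is transitive on faces. As the neighbor $Q_0+1$ of $Q_0$ is an image of $Q_0$, all neighbors are, and the group is transitive on tiles. Hence it is transitive on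 ordered edges and on ordered opposite pairs of tiles.

The vertices of $\mathcal T$ are thus the orbit of $\infty$: the points of $\mathbf Q(i)\cup\{\infty\}$, i.e. primitive vectors in $\mathbf Z[i]^2$ up to units, $p/q\leftrightarrow(p,q)$. $|\det|$ of two vertices is invariant. Edges have $|\det|=1$ (look at $\infty,0$). Opposite pairs have $|\det|=\sqrt2$: they are represented by $e_1=(1,0)$ and $w_0=(1,1-i)$. An opposite pair determines its tile: for $(\infty,c_0)$ the tiles at $\infty$ are the $Q_0+b$, with opposite vertex $c_0+b$, so $b=0$.

**Step 3: a congruence subgroup.** Let $G=\ker(SL_2(\mathbf Z[i])\to SL_2(\mathbf Z[i]/n))$, which is normal in $GL_2(\mathbf Z[i])$. The *class* of a vertex is its vector mod $n$ up to units; it is constant on $G$-orbits. (Example: $\infty=(1,0)$ and $(1+n,n)$ have the same class, $\infty$ and $0=(0,1)$ do not.) All arguments rest on one observation: if $n\mid a\ne0$ in $\mathbf Z[i]$, then $|a|\ge n\ge3$.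

**Lemma 4.**

* (i) The vertices of one tile have distinct classes.
* (ii) Edges $(v,w)$, $(v',w')$ with equal classes, in order, are $G$-equivalent.
* (iii) An edge and an opposite pair never have equal classes.
* (iv) Opposite pairs with equal classes, in order, are $G$-equivalent.
* (v) Triangles of $\mathcal T$ with equal classes, in order, are $G$-equivalent.

**Proof.** (i) Two vertices of a tile with equal classes would have $\det\equiv0$ mod $n$, but $0<|\det|\le\sqrt2$.

(ii) Rescale by units so that $v'\equiv v$, $w'\equiv w$. The units $\det(v',w')\equiv\det(v,w)$ differ by at most $2$ in modulus, so they are equal. Then $(v'\,w')(v\,w)^{-1}$ is an integral matrix of determinant $1$ congruent to $1$, i.e. in $G$.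

(iii) After unit rescaling, determinants of modulus $1$ and $\sqrt2$ would be congruent mod $n$; their difference is nonzero and of modulus $\le1+\sqrt2<3$.

(iv) By transitivity and normality of $G$ we may assume $v=e_1$, $w=w_0$; rescale so that $v'\equiv e_1$, $w'\equiv w_0$. An element of modulus $\sqrt2$ is a unit times $1-i$, so $\det(v',w')=\varepsilon(1-i)\equiv1-i$, and $|(\varepsilon-1)(1-i)|\le2\sqrt2<3$, so $\varepsilon=1$. Write $v'=(a,b)$, $a\equiv1$, $b\equiv0$. Pick $x_0,y_0$ with $ay_0-bx_0=1$ and put $(x,y)=(x_0,y_0)-x_0(a,b)$. Then $x=x_0(1-a)\equiv0$ and $ay-bx=1$, hence $y\equiv ay\equiv1$. So $\gamma=\begin{pmatrix}a&x\\b&y\end{pmatrix}\in G$ and $\gamma e_1=v'$. Now $\gamma^{-1}w'\equiv w_0$ and $\det(e_1,\gamma^{-1}w')=\det(v',w')=1-i$, so $\gamma^{-1}w'=(1+nt,1-i)$ for some $t$. This vector is primitive, so $1-i\nmid1+nt$. As $\mathbf Z[i]/(1-i)=\mathbf F_2$, this means $1-i\mid nt$; as $n$ is odd, $t=(1-i)s$. Then $\begin{pmatrix}1&ns\\0&1\end{pmatrix}\in G$ fixes $e_1$ and takes $w_0$ to $\gamma^{-1}w'$. So $\gamma\begin{pmatrix}1&ns\\0&1\end{pmatrix}$ takes $(e_1,w_0)$ to $(v',w')$.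

(v) By transitivity, normality and (ii) we may assume that both triangles contain $\infty,0$ in the same positions and that the remaining vertices have equal class. Vertices having $|\det|=1$ with both $e_1$ and $(0,1)$ are the $(u,1)$, $u$ a unit. If $(u,1)$ and $(u',1)$ have equal classes, the second coordinate shows that the scaling unit is $1$, so $u\equiv u'$ and $u=u'$. So the triangles coincide. $\square$

**Step 4: the manifold $N$.** $G$ acts freely on $\mathbf H^3$: if $\gamma\in G$ fixes a point, it preserves the cell of $\mathcal T$ containing this point in its relative interior. By (i) it fixes the vertices of that cell, hence both ends $v,w$ of an edge. In the basis $v,w$ of $\mathbf Z[i]^2$ it is $\operatorname{diag}(\alpha,\alpha^{-1})$ with $\alpha$ a unit, and $\alpha\equiv1$ since $\gamma\equiv1$. So $\alpha=1$. Therefore $N=\mathbf H^3/G$ is an orientable finite-volume hyperbolic manifold made of some number $R$ of regular ideal octahedra, $\operatorname{vol}(N)=Rv_8$. It has $12R/4=3R$ ideal edges.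

**Step 5: the complex $X_0$.** Cone each tile from its center $o_Q$, and divide by $G$. We check that the result $X_0$ is a finite simplicial complex, i.e. a simplex has distinct vertices and is determined by them. The vertices of a simplex lie in distinct orbits, by (i) (centers and ideal vertices are never equivalent). Simplices without center and with equal vertex orbits are equivalent: this is (ii) and (v). For simplices with a center and with equal vertex orbits, first move the centers to coincide; then both lie in one tile and (i) applies.

The vertices of $X_0$ are the cusps, say $\kappa$ of them, and $R$ centers, whose links are octahedra. $|X_0|$ minus the cusps is $N$. To see this, represent an ideal vertex $v$ by the lightlike Hermitian matrix $vv^*$ (unchanged when $v$ is multiplied by a unit) and a center by its point on the hyperboloid. Normalized convex combinations then give compatible $G$-equivariant homeomorphisms from the simplices minus ideal vertices onto the geodesic simplices.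

**Step 6: the cusp links.** The link of $[\infty]$ in $X_0$ is the quotient of the link of $\infty$ by $\operatorname{Stab}_G(\infty)$: if $\gamma\sigma=\sigma'$ with $\infty\in\sigma,\sigma'$, then $\gamma\infty=\infty$, since the vertices of $\sigma'$ lie in distinct orbits. An element of $\operatorname{Stab}_G(\infty)$ is upper triangular with diagonal entries units $\equiv1$, so it is $z\mapsto z+b$ with $b\in n\mathbf Z[i]$. So the link is the torus $\mathbf C/n\mathbf Z[i]$ with its $n^2$ unit squares coned from their centers; lattice points are cusp vertices and square centers are centers $o_Q$. As $G$ is normal and $GL_2(\mathbf Z[i])$ is transitive on vertices of $\mathcal T$, all cusp links look like this. For each cusp $c$ fix an identification $T_c:=\operatorname{lk}_{X_0}(c)=\mathbf C/n\mathbf Z[i]$ induced by an element of $GL_2(\mathbf Z[i])$. Counting the corners of octahedra,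
$$\kappa n^2=6R.\tag{7}$$

Equal orbits have equal classes and an opposite pair determines its tile, so (i), (iii) and (iv) give:
$$\begin{gathered}\text{in } X_0,\text{ opposite vertices of an octahedron are distinct and not joined by an edge,}\\ \text{and distinct octahedra have no opposite pair in common.}\end{gathered}\tag{8}$$

**Step 7: the filling.** The horoball $B_\infty=\{t\ge1\}$ (with $t$ the height in the upper half-space) and its images under $PGL_2(\mathbf Z[i])$ have disjoint interiors: the image at $p/q$ has Euclidean diameter $|q|^{-2}\le1$, and two horoballs of diameters $|q|^{-2},|q'|^{-2}$ have disjoint interiors if their base points have distance at least $1/|qq'|$, which holds as $|p/q-p'/q'|\ge1/|qq'|$. On $\partial B_\infty$ the squares have side $1$. So the slope $s_c$ of the horizontal lines of $T_c$ (the translation $z\mapsto z+n$) has length $n$ at each cusp. After shrinking the horoballs slightly to make them disjoint, its length is $\ge n-1>2\pi$. Let $M=N(\{s_c\})$, filling all cusps. By [FKP] and geometrization, $M$ is closed, orientable and hyperbolic, and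
$$\operatorname{vol}(M)\ge\Bigl(1-\bigl(\tfrac{2\pi}{n-1}\bigr)^2\Bigr)^{3/2}Rv_8,\qquad R=\kappa n^2/6\ge n^2/6 .$$

## 7. Splitting a vertex with torus link is a Dehn filling

We need a triangulation of $M$ with very few new vertices and edges. The operation is this: replace a cusp vertex by three vertices, according to three parallel curves on its link. Let $X$ be a finite simplicial complex, pure of dimension $3$, whose vertex links are triangulated spheres or tori. Let $v$ have torus link $T$, and let $\gamma_1,\gamma_2,\gamma_3\subset T$ be disjoint essential simple edge cycles, of lengths $\ell_1,\ell_2,\ell_3$. Disjoint essential simple closed curves on a torus are parallel, so (after renumbering) they cut $T$ into three annuli $\mathcal A_j$ with $\partial\mathcal A_j=\gamma_{j-1}\cup\gamma_j$ ($j$ mod $3$) and $\mathcal A_j\cap\mathcal A_{j+1}=\gamma_j$.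

**Definition.** The *splitting* $X'$ of $X$ replaces $v$ by $v_1,v_2,v_3$. Its facets are the facets of $X$ not containing $v$; $v_j\sigma$ for triangles $\sigma\in\mathcal A_j$; and $v_jv_{j+1}e$ for edges $e\in\gamma_j$.

For instance, if $T=\mathbf C/n\mathbf Z[i]$ is as in Section 6 and the curves are $\operatorname{Im}z=0,1,2$, then all $\ell_j=n$ and two of the annuli are strips of height $1$, the third has height $n-2$.

Let $Y$ be the complex of simplices of $X$ not containing $v$. It is also the set of simplices of $X'$ containing no $v_j$, because every triangle of $T$ lies in a facet not containing $v$ (a triangle lies in exactly two facets).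

**Lemma 5.**

* (a) Link types are preserved: the $v_j$ have spheres as links, and every other vertex of $X'$ has a link of the same type as in $X$. The link of a vertex of $T$ not on the $\gamma_j$ is only relabelled. Simplices of $X$ not containing $v$ remain, each simplex $v\tau$ of $X$ gives at least one simplex $v_j\tau$ of $X'$, and the map $v_j\mapsto v$ is simplicial $X'\to X$.
* (b) $f_0(X')=f_0(X)+2$ and $f_1(X')=f_1(X)+\ell_1+\ell_2+\ell_3+3$.
* (c) The union $U$ of the closed stars of the $v_j$ is a solid torus with $\partial U=U\cap Y=T$ and meridian $\gamma_j$. If $J$ is a core circle in its interior, there is a homeomorphism $H:|X|\setminus v\to|X'|\setminus J$ with $H=\mathrm{id}$ on $|Y|$.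
* (d) Let $c'\ne v$ be another vertex with torus link, and $\psi:\operatorname{lk}_{X'}(c')\to\operatorname{lk}_X(c')$ the simplicial map $v_j\mapsto v$. Then $H$ induces an isomorphism $H_*:\pi_1(\operatorname{lk}_X(c'))\to\pi_1(\operatorname{lk}_{X'}(c'))$, and $\psi_*H_*=\mathrm{id}$.

**Proof.** (a) The simplices of $X'$ containing some $v_j$ are the $v_j\tau$ with $\tau\in\mathcal A_j$ and the $v_jv_{j+1}\tau$ with $\tau\in\gamma_j$ ($\tau$ may be empty). So $\operatorname{lk}(v_j)=\mathcal A_j\cup v_{j-1}*\gamma_{j-1}\cup v_{j+1}*\gamma_j$, an annulus with two discs, is a sphere. For a vertex $x\in T$ off the curves, say $x\in\mathcal A_j$, the star of $x$ in $T$ lies in $\mathcal A_j$, so in the link of $x$ only $v$ is renamed $v_j$. For $x\in\gamma_j$ with neighbors $p,p'$ on $\gamma_j$, the circle $\operatorname{lk}_T(x)$ is divided by $p,p'$ into an arc $\alpha$ in $\mathcal A_j$ and an arc $\alpha'$ in $\mathcal A_{j+1}$. In $\operatorname{lk}(x)$ the disc $v*\operatorname{lk}_T(x)$ is replaced by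
$$v_j*\alpha\ \cup\ v_{j+1}*\alpha'\ \cup\ v_jv_{j+1}p\ \cup\ v_jv_{j+1}p'.$$
The last two triangles form a quadrilateral $p\,v_j\,p'\,v_{j+1}$, and the two cones are glued to it along $p\,v_j\,p'$ and $p\,v_{j+1}\,p'$. So this is a disc with the same boundary $\alpha\cup\alpha'$. Other links are unchanged. The remaining statements are clear, as each $\tau\in T$ lies in some $\mathcal A_j$.

(b) The edges $v_jx$ with $x\in\mathcal A_j$ number $|V(T)|+\sum\ell_j$, replacing $|V(T)|$ edges at $v$; and there are three edges $v_jv_{j+1}$.

(c) We have $U=P_1\cup P_2\cup P_3$, where $P_j=v_j*(\mathcal A_j\cup v_{j-1}*\gamma_{j-1})$ is a cone on a disc, hence a ball. Put $\Delta_j=v_j*\gamma_j$, a disc. The boundary of the base disc is $\gamma_j$, so $\partial P_j=\Delta_{j-1}\cup\mathcal A_j\cup\Delta_j$. Compare simplices: a common simplex of $P_j$ and $P_{j+1}$ contains no $v$ except possibly $v_j$, since $v_{j-1}\ne v_{j+1}$. If it contains $v_j$, then $P_{j+1}$ forces the rest to lie in $\gamma_j$; if not, it lies in $\mathcal A_j\cap\mathcal A_{j+1}=\gamma_j$. So $P_j\cap P_{j+1}=\Delta_j$. The discs $\Delta_1,\Delta_2,\Delta_3$ are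 disjoint. So $U$ is a cyclic union of three balls along disjoint discs, a disc bundle over the circle. Its boundary is $\bigcup\mathcal A_j=T=U\cap Y$. As $T$ is a torus (not a Klein bottle), $U$ is a solid torus. $\Delta_j$ is a fibre of the bundle, a properly embedded disc with boundary $\gamma_j$, so $\gamma_j$ is a meridian. Both $\operatorname{star}(v)\setminus v$ and $U\setminus J$ are homeomorphic to $T\times(0,1]$ rel $T=T\times1$. Combining these homeomorphisms with the identity of $|Y|$ we get $H$.

(d) $H$ fixes $c'\in|Y|$, so it maps the end of $|X|\setminus\{v,c'\}$ at $c'$ to the end of $|X'|\setminus(J\cup c')$ at $c'$. Small punctured cone neighborhoods of $c'$ have the fundamental group of the link, and shrinking the cone induces isomorphisms. Cone neighborhoods and $H$-images of cone neighborhoods can be nested alternately, so $H$ induces an isomorphism $H_*$ as stated. Let $S'$ be $\operatorname{lk}_X(c')$ minus the open star of $v$ in it: a torus, or a torus minus an open disc. Then $S'$ is connected, $\pi_1(S')$ surjects onto $\pi_1(\operatorname{lk}_X(c'))$, and $S'\subset\operatorname{lk}_{X'}(c')$. On $c'*S'\subset|Y|$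 the map $H$ is the identity, so on the image of $\pi_1(S')$ the map $H_*$ is induced by the inclusion $S'\subset\operatorname{lk}_{X'}(c')$. Also $\psi$ is the identity on $S'$. Hence $\psi_*H_*=\mathrm{id}$ on the image of $\pi_1(S')$, which is everything. $\square$

## 8. Splitting all the cusps of $X_0$

Splitting one cusp changes the links of its neighbors. So at later cusps we have to find the curves again, keep them short, and know which slope they represent. Part (d) of Lemma 5 lets us do this by projecting to the original torus.

We process the cusps $c_1,\dots,c_\kappa$ in turn, giving $X_0,X_1,\dots,X_\kappa$. For each $i$ we maintain: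

**(I$_i$)** There is a homeomorphism $h_i$ from $N=|X_0|\setminus\{c_1,\dots,c_\kappa\}$ onto $|X_i|\setminus(\{c_{i+1},\dots,c_\kappa\}\cup J_1\cup\dots\cup J_i)$. Here the $J_a$ are disjoint circles with solid torus neighborhoods whose meridians correspond under $h_i$ to the slopes $s_{c_a}$. For $j>i$, $h_i$ takes the end at $c_j$ to the end at $c_j$, and $\Psi_*(h_i)_*=\mathrm{id}$ on $\pi_1(T_{c_j})$, where $\Psi:\operatorname{lk}_{X_i}(c_j)\to T_{c_j}$ is the collapse map (the composition of the maps $\psi$).

(I$_0$) is trivial. Suppose $X_{i-1}$ is constructed with (I$_{i-1}$), all previous curves passing through no centers. Let $T'=\operatorname{lk}_{X_{i-1}}(c_i)$, a torus by Lemma 5(a), with collapse map $\Psi:T'\to T_{c_i}$.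

**Step 1: the fibres of $\Psi$.** We show that the fibre over a vertex is a single vertex, or two vertices joined by an edge of $T'$. This is clear over a center or an unsplit cusp. Suppose $c_j$, $j<i$, is adjacent to $c_i$ in $X_0$. The edge $c_jc_i$ persists until $c_j$ is split. Then $c_i$, a vertex of the link of $c_j$, lies on at most one of the three disjoint curves. If on none, it becomes adjacent to exactly one copy of $c_j$. If on $\gamma_t$, it becomes adjacent to exactly the two copies $v_t,v_{t+1}$, and $c_iv_tv_{t+1}$ is a triangle. Later splittings of other vertices neither destroy this triangle nor add simplices on old vertices.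

**Step 2: every edge of $T_{c_i}$ is the image of an edge of $T'$.** By Lemma 5(a), every simplex of $X_0$ is the image of a simplex of $X_{i-1}$ of the same dimension. Apply this to triangles $c_ixy$, where $c_i$ is the only vertex of $X_{i-1}$ over $c_i$.

**Step 3: three short curves of the right slope.** Let $L_0,L_1,L_2$ be the lines $\operatorname{Im}z=0,1,2$ in $T_{c_i}=\mathbf C/n\mathbf Z[i]$. They are disjoint edge cycles of length $n$ through cusp vertices only. For $L_h=(w_1,\dots,w_n)$ choose an edge of $T'$ over each $w_tw_{t+1}$, and insert the fibre edge over $w_t$ whenever the two chosen endpoints over $w_t$ differ. Fibres over distinct vertices are disjoint, and each fibre is visited in at most its two vertices. So we obtain a simple edge cycle of length $\le2n$. Its $\Psi$-image is $L_h$ with constant pieces inserted, hence homotopic to $L_h$. As $L_h$ is essential, so is the cycle. By (I$_{i-1}$), $\Psi_*$ is the inverse of the isomorphism $(h_{i-1})_*$, so the class of the cycle is $(h_{i-1})_*[L_h]$, i.e. its slope corresponds to $s_{c_i}$. The three cycles lie over disjoint lines, so they are disjoint; they pass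 through no centers. Split $c_i$ along them to get $X_i$, with $H$ and the core $J$ as in Lemma 5(c).

**Step 4: (I$_i$) holds.** Put $h_i=H\circ h_{i-1}$, $J_i=J$, and replace $J_a$ by $H(J_a)$ for $a<i$; this makes sense since $J_a$ misses $c_i$, and $H(J_a)$ misses $J$ and the remaining cusps, which $H$ fixes. For $a<i$ a small solid torus neighborhood of $J_a$ is carried along by $H$; for $a=i$ the meridian of $U$ is $\gamma_j$, where $H$ is the identity, and its slope corresponds to $s_{c_i}$ by Step 3. For $j>i$ the collapse map for $X_i$ is $\Psi\circ\psi$, with $\Psi$ the one for $X_{i-1}$, and by Lemma 5(d) $\Psi_*\psi_*H_*(h_{i-1})_*=\Psi_*(h_{i-1})_*=\mathrm{id}$.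

**Step 5: the result is $M$.** All vertex links of $X_\kappa$ are spheres, so $|X_\kappa|$ is a closed $3$-manifold. By (I$_\kappa$) it arises from $N$ by filling each end along $s_c$. The collars of the ends that occur here need not be the standard horoball collars, but the filling depends only on the end and the slope. To see this, let $E_1\supset E_2\supset E_3\supset E_4$ be nested collars of one end, each in the interior of the previous one, with $E_1,E_3$ from one collar structure $T^2\times(0,1]$ and $E_2,E_4$ from another. The inclusions $E_3\to E_1$ and $E_4\to E_2$ are isomorphisms on $\pi_1$, hence so are $E_3\to E_2$ and $E_2\to E_1$. The region $W=E_1\setminus\operatorname{int}E_2$ is homotopy equivalent to $E_1$, so both its boundary tori include by $\pi_1$-isomorphisms. It is irreducible: a sphere in $W$ bounds a ball in the interior of $E_1$, and this ball lies in $W$, as it cannot contain the $\pi_1$-injective torus $\partial E_2$. By a classical theorem such a $W$ is a product $T^2\times[0,1]$, so filling $E_1$ or $E_2$ along the same slope gives the same manifold. Any two collars of an end can be compared, after shrinking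 one of them within its own product structure. Hence $|X_\kappa|=N(\{s_c\})=M$.

**Step 6: what $X_\kappa$ looks like.** Centers never lie on the curves, so their links were only relabelled: they are still octahedra, mapped isomorphically to those of $X_0$ by the collapse $\Pi:X_\kappa\to X_0$. There are $3\kappa$ non-center vertices. $X_0$ has $3R+6R=9R$ edges, so by Lemma 5(b) $X_\kappa$ has $9R+\sum\ell+3\kappa$ edges, where the sum is over all $3\kappa$ curves. Exactly $6R$ of them contain a center, so there are
$$3R+\sum\ell+3\kappa\tag{9}$$
edges between non-center vertices. The map $\Pi$ is simplicial and takes opposite pairs of octahedra to opposite pairs of the corresponding octahedra. So by (8), no opposite pair of an octahedron is an edge of $X_\kappa$, and no two octahedra share an opposite pair.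

## 9. Inserting $\mathbf{RP}^3$'s: proof of Theorem B

For each octahedron $Q$ replace the star of $o_Q$ in $X_\kappa$ by a copy $C_Q$ of the complex $C$ of Section 5, with $\partial C_Q=\operatorname{lk}(o_Q)$ and four new interior vertices. Let $Z$ be the resulting collection of simplices, and let $X^-$ be $X_\kappa$ with the open stars of the centers removed.

**Step 1: $Z$ is a simplicial complex and the pieces meet only where they should.** The danger is that $C_Q$ contains the diagonals of its octahedron as edges.

Suppose a simplex $\tau$ of $C_Q$ also lies in $X^-$, or in some $C_{Q'}$ with $Q'\ne Q$. Then its vertices lie on the octahedron of $Q$ (in the second case, on both octahedra), since the interior vertices are new. Suppose $\tau$ contained an opposite pair $\pi$ of $Q$. In the first case $\pi$ would be an edge of $X_\kappa$. In the second case $\pi$ is an edge of $C_{Q'}$ with both ends on $\partial C_{Q'}$, so by (6) it would be an opposite pair of $Q'$ or an edge of $\partial C_{Q'}\subset X_\kappa$. All of this is impossible by Step 6 of Section 8. So $\tau$ contains no opposite pair of $Q$, and by (6) it is a face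 of $\partial C_Q$. Thus $Z$ is a simplicial complex in which each $C_Q$ meets the rest only along $\partial C_Q$, as the star of $o_Q$ did.

**Step 2: $|Z|=M\#(\mathbf{RP}^3)^{\#R}$.** $|Z|$ arises from $|X_\kappa|=M$ by replacing $R$ balls with disjoint interiors by copies of $\mathbf{RP}^3$ minus a ball. The balls may touch along their boundaries, but a collar of $\partial C_Q$ in $C_Q$ may be identified with a collar in the star of $o_Q$, so we may use smaller, disjoint balls.

**Step 3: counting.** By (9), $f_0(Z)=3\kappa+4R$ and $f_1(Z)=3R+\sum\ell+3\kappa+33R$. All $3\kappa$ curves have $\ell\le2n$, so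
$$\begin{aligned}g_2(Z)&=36R+\sum\ell+3\kappa-4(3\kappa+4R)+10=10+20R+\sum(\ell-3)\\&\le10+20R+3\kappa(2n-3)\le10+20R+6n\kappa=10+20R+\tfrac{36}nR,\end{aligned}$$
using $\kappa=6R/n^2$ from (7). Together with Step 7 of Section 6 this proves Theorem B. $\square$ With Theorem A, the Conjecture is disproved.

**Remark.** Instead of $C$ one may put into each octahedron of $X^-$ one diagonal and four tetrahedra. By the last statement of Section 8 the diagonals are not edges of $X_\kappa$ and are distinct for distinct octahedra, so this is a triangulation of $M$, with $3\kappa$ vertices and $3R+\sum\ell+3\kappa+R$ edges. Hence $\Gamma(M)\le10+4R+\frac{36}nR$. So $4R$ is, up to the small terms, an upper bound for $\Gamma(M)$, as in the heuristic of Section 2, while Theorem A keeps $\Gamma(M)$ above about $3.6R$; the refutation needs only that it stays above $3.36R$ when $n=101$.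

## 10. The defect grows linearly, and the constant in Theorem A is sharp

**Addendum 1.** For every $\epsilon>0$ there are closed hyperbolic $M$ and arbitrarily large $R$ with
$$\Gamma(M)+17R-\Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\ge\Bigl(\frac{v_8}{v_3}-3-\epsilon\Bigr)R,\qquad\frac{v_8}{v_3}-3=0.6099\ldots$$
So the defect is unbounded, and
$$\inf\frac{\Gamma(M\#(\mathbf{RP}^3)^{\#R})}{\Gamma(M)+R\,\Gamma(\mathbf{RP}^3)}\le\frac{20}{17+v_8/v_3}<0.971 .$$

**Proof.** Let $\delta_n=1-\bigl(1-(\frac{2\pi}{n-1})^2\bigr)^{3/2}$, which tends to $0$. For the $M,R$ of Theorem B, Theorems A and B give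
$$\Gamma(M)+17R-\Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\ge\Bigl((1-\delta_n)\frac{v_8}{v_3}+17-20-\frac{36}n\Bigr)R ,$$
and $R\ge n^2/6\to\infty$. Likewise the quotient is at most
$$\frac{10+20R+\frac{36}nR}{10+17R+(1-\delta_n)R\,v_8/v_3}\longrightarrow\frac{20}{17+v_8/v_3}<\frac{20}{20.6}<0.971.\ \square$$

**Addendum 2.** The constant in Theorem A is sharp: over closed hyperbolic $M$,
$$\inf\frac{\Gamma(M)-10}{\operatorname{vol}(M)/v_3}=1.$$

**Proof.** "$\ge1$" is Theorem A. For "$\le1$" we repeat Sections 6–8 with tetrahedra in place of octahedra and without coning. Let $n\ge101$ be any integer, $\omega=e^{2\pi i/3}$, $\xi=e^{i\pi/3}$, so that $\xi^2=\xi-1$ and $1-\xi=\bar\xi$. The units of $\mathbf Z[\omega]$ are the powers of $\xi$.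

**Step 1: tessellation and transitivity.** The regular ideal tetrahedron $\{\infty,0,1,\xi\}$ has dihedral angles $\pi/3$, so the reflections in its faces generate a tessellation, with six tiles around each edge. The tiles at $\infty$ lie over the triangles of the lattice $\mathbf Z[\omega]$. The generators $z+1$, $\xi z$, $1/z$ of $PGL_2(\mathbf Z[\omega])$ ($\mathbf Z[\omega]$ is Euclidean) take the base tile to $\{\infty,1,2,1+\xi\}$, $\{\infty,0,\xi,\xi^2\}$, $\{0,\infty,1,\bar\xi\}$, which are tiles. So the tessellation is invariant. The maps $1/(1-z)$ (cycling $\infty,0,1$ and fixing $\xi$) and $\xi^2z+1$ (cycling $0,1,\xi$ and fixing $\infty$) preserve the base tile and generate its rotation group, the alternating group on the four vertices, which is transitive on faces and ordered edges. The neighbor across $\{\infty,0,1\}$ is the image under $1/z$. So the group is transitive on tiles and on ordered edges.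

**Step 2: the quotient complex.** Let $G=\ker(SL_2(\mathbf Z[\omega])\to SL_2(\mathbf Z[\omega]/n))$, with classes as before. A nonzero multiple of $n$ in $\mathbf Z[\omega]$ has modulus $\ge n$, so distinct units are distinct mod $n$. Any two vertices of a tile have a unit as determinant. So (i) and (ii) of Lemma 4 hold with the same proofs. Two simplices with at least two vertices and with equal classes may be moved, by transitivity, normality and (ii), so that both contain $\infty,0$ in corresponding positions. Their other vertices are then of the form $(u,1)$ with $u$ a unit, and are distinguished by their classes. So the two simplices coincide. Hence the quotient is a simplicial complex $X_0$, with, say, $t$ tetrahedra, with $6t/6=t$ edges, and with cusp vertices only. The action of $G$ on $\mathbf H^3$ is free by the argument of Section 6, Step 4, and $|X_0|$ minus the cusps is $N=\mathbf H^3/G$, an orientable manifold of volume $tv_3$, by the homeomorphisms of Step 5 there.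

The stabilizer of $\infty$ consists of the translations by $n\mathbf Z[\omega]$, so the links are tori $\mathbf C/n\mathbf Z[\omega]$ with $2n^2$ triangles, of side $1$ on the horospheres bounding the images of $\{t\ge1\}$ (here $t$ is the height). These horoballs have disjoint interiors since nonzero elements of $\mathbf Z[\omega]$ have modulus $\ge1$. Counting corners, $\kappa=4t/(2n^2)=2t/n^2$.

**Step 3: filling and splitting.** Let $s_c$ be the slope of $z\mapsto z+n$, of length $n$, or $\ge n-1$ after shrinking the horoballs. As before $M=N(\{s_c\})$ is closed, orientable and hyperbolic, and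
$$\operatorname{vol}(M)\ge\Bigl(1-\bigl(\tfrac{2\pi}{n-1}\bigr)^2\Bigr)^{3/2}t\,v_3 .$$
The lines $\{x+y\xi:x\in\mathbf R\}$, $y=0,1,2$, are disjoint edge cycles of length $n$ of this slope. Sections 7 and 8 (Steps 1–5) apply word for word, without centers, and give a triangulation of $M$ with $f_0=3\kappa$ and, by Lemma 5(b), $f_1=t+\sum\ell+3\kappa$, the sum being over $3\kappa$ curves of length $\ell\le2n$. So
$$g_2=t+\sum\ell+3\kappa-12\kappa+10=10+t+\sum(\ell-3)\le10+t+6n\kappa=10+t\bigl(1+\tfrac{12}n\bigr).$$
Hence
$$\frac{\Gamma(M)-10}{\operatorname{vol}(M)/v_3}\le\Bigl(1+\frac{12}n\Bigr)\Bigl(1-\bigl(\tfrac{2\pi}{n-1}\bigr)^2\Bigr)^{-3/2}\longrightarrow1\qquad(n\to\infty).\ \square$$
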